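# Laman graphs, triangles, and the symmetric group

## 1. Triangles, and a prism that leads to a sextic

Take three points in the plane and prescribe the squared distances $d_{12},d_{13},d_{23}$. Put point $1$ at the origin and point $2$ at $(x_2,0)$. Then
$$x_2^2=d_{12},\qquad x_3=\frac{d_{12}+d_{13}-d_{23}}{2x_2},\qquad y_3^2=d_{13}-x_3^2 .$$
Two square roots solve the system. If a fourth point is attached to points $2$ and $3$ by two further prescribed distances, the same computation relative to the segment $23$ finds it with one more square root. As long as points can be found by triangles, square roots suffice.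

Now take a *triangular prism*: triangles $123$ and $456$ and the three rungs $14,25,36$, so $6$ points and $9$ distances. It is convenient to put $z=x+\mathrm iy$, $w=x-\mathrm iy$ with $\mathrm i=\sqrt{-1}$, so that the squared distance factors:
$$(x_i-x_j)^2+(y_i-y_j)^2=(z_i-z_j)(w_i-w_j).$$
A rotation multiplies $z$ by some $\rho\ne0$ and $w$ by $\rho^{-1}$. Each of the two triangles costs only square roots, so suppose both shapes are known. Fix the first triangle with $z_1=w_1=0$ and known $(z_2,w_2),(z_3,w_3)$. The second triangle is known up to a motion: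
$$z_5-z_4=\rho a_5,\quad w_5-w_4=\rho^{-1}b_5,\quad z_6-z_4=\rho a_6,\quad w_6-w_4=\rho^{-1}b_6,$$
with $a_j,b_j$ known and $\rho,z_4,w_4$ unknown. Put
$$\alpha_2=\rho a_5-z_2,\quad \beta_2=\rho^{-1}b_5-w_2,\quad \alpha_3=\rho a_6-z_3,\quad \beta_3=\rho^{-1}b_6-w_3 .$$
The rungs say $z_4w_4=d_{14}$, $(z_4+\alpha_2)(w_4+\beta_2)=d_{25}$, $(z_4+\alpha_3)(w_4+\beta_3)=d_{36}$. Subtracting the first equation from the others gives two equations that are linear in $z_4,w_4$:
$$\beta_jz_4+\alpha_jw_4=c_j-\alpha_j\beta_j\quad(j=2,3),\qquad c_2=d_{25}-d_{14},\ c_3=d_{36}-d_{14}.$$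
By Cramer's rule $\Delta z_4=Z$ and $\Delta w_4=W$, where
$$\Delta=\beta_2\alpha_3-\beta_3\alpha_2,\quad Z=(c_2-\alpha_2\beta_2)\alpha_3-(c_3-\alpha_3\beta_3)\alpha_2,\quad W=\beta_2(c_3-\alpha_3\beta_3)-\beta_3(c_2-\alpha_2\beta_2).$$
Substituting in $z_4w_4=d_{14}$ gives one equation for $\rho$:
$$ZW-d_{14}\Delta^2=0. \tag{1}$$
In $\rho$, the exponents occurring in $Z$ run from $-1$ to $2$, in $W$ from $-2$ to $1$, in $\Delta^2$ from $-2$ to $2$. Since $c_2-\alpha_2\beta_2$ has $\rho$-coefficient $a_5w_2$ and $\rho^{-1}$-coefficient $b_5z_2$ (and similarly for index $3$), the extreme coefficients of (1) are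
$$\rho^{3}:\ a_5a_6(w_2-w_3)\cdot w_2w_3(a_5-a_6),\qquad \rho^{-3}:\ z_2z_3(b_6-b_5)\cdot b_5b_6(z_3-z_2).$$
They are nonzero, because $z_2w_2,\ z_3w_3,\ (z_2-z_3)(w_2-w_3),\ a_5b_5,\ a_6b_6,\ (a_5-a_6)(b_5-b_6)$ are the six squared side lengths. So $\rho$ is a root of a polynomial of degree exactly $6$ with nonzero constant term.

Can this sextic be solved by radicals when the nine numbers $d_{ij}$ are independent indeterminates? And which patterns of distances behave like the triangle, which like the prism?

## 2. Generic Laman graphs and the two theorems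

Consider $N$ points $(x_i,y_i)$ and $E$ prescribed squared distances,
$$(x_i-x_j)^2+(y_i-y_j)^2=d_{ij},$$
one for each edge $ij$ of a graph $G$ with a vertex for each point.

**Definition (Laman graph).** $G$ is *independent* if every subgraph with $n\ge2$ vertices and $e$ edges satisfies $2n-e\ge3$. It is a *Laman graph* if in addition $2N-E=3$.

By Laman's theorem this is equivalent to generic minimal rigidity. The prism has $9=2\cdot6-3$ edges. A subgraph with $i$ vertices in one triangle and $j$ in the other has at most $\binom i2+\binom j2+\min(i,j)$ edges; for $(i,j)=(2,0),(3,0),(1,1),(2,1),(3,1),(2,2),(3,2)$ this gives $1,3,1,2,4,4,6$, against the bounds $2(i+j)-3=1,3,1,3,5,5,7$. So the prism is Laman. So is $K_{3,3}$: a subgraph with $i$ and $j$ vertices on the two sides has at most $ij$ edges, and $ij\le2(i+j)-3$ for $1\le i\le j\le3$, that is, $1\le1$, $2\le3$, $3\le5$, $4\le5$, $6\le7$, $9\le9$.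

**Definition (generic, RS).** $G$ is *generic* when the $d_{ij}$ are algebraically independent over $\mathbb Q$. Normalize by picking an edge $12$ and setting $x_1=y_1=y_2=0$. A generic Laman graph then has finitely many solutions, all with the same Galois group over $\mathbb Q(d)=\mathbb Q(d_{ij})$; this is *the Galois group of the generic Laman graph*. The graph is *solvable by radicals* (RS) if the coordinates of its solutions lie in a radical extension of $\mathbb Q(d)$, equivalently if this group is solvable.

A graph is *$3$-connected* if it has at least $4$ vertices and stays connected after deleting any two vertices. The prism is $3$-connected: if two vertices of one triangle are deleted, the third is still joined to the other triangle; if one vertex of each triangle is deleted, each triangle leaves an edge and at least one rung survives.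

The following was posed as a conjecture in "Distance Configurations of Points in a Plane with a Galois group that is not Soluble" by John C. Owen and Stephen C. Power (arXiv:math/0503717).

**Theorem 1.** A generic $3$-connected Laman graph is not solvable by radicals; in fact no solution has all its coordinates in a radical extension of $\mathbb Q(d_{ij})$.

The proof also classifies the solvable graphs.

**Definition (cluster merging).** For a Laman graph $G$ start with the single edges as *clusters*. Whenever three clusters meet pairwise in single vertices and these three vertices are distinct, one may replace the three clusters by their union. $G$ is *triangle-decomposable* if some sequence of such merges ends with the single cluster $G$.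

Two triangles $123$, $234$ with common edge $23$ are triangle-decomposable: merge $12,13,23$, then merge the result with $24$ and $34$ (the meeting vertices are $2,3,4$). For the prism one can merge each triangle; the clusters are then $123$, $456$, $14$, $25$, $36$. The two triangles are disjoint and so are any two rungs, so no three clusters meet pairwise, and the process stops with five clusters.

**Theorem 2.** For a generic Laman graph $G$ the following are equivalent: (1) $G$ is RS; (2) all coordinates of all solutions lie in iterated quadratic extensions of $\mathbb Q(d_{ij})$; (3) $G$ is triangle-decomposable. If they fail, the Galois group has a subquotient isomorphic to $S_n$ for some $n\ge6$.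

The first thing to try is to count solutions. That cannot decide the matter. Take a base edge $ab$ and $m$ further vertices, each joined to $a$ and $b$: by (4) below the relevant field extension has degree $2^m$, as large as we like, yet only square roots occur. In the other direction, a degree such as $6$ rules out iterated quadratic extensions but not radicals: over $\mathbb C(s)$ the equation $X^6=s$ has degree $6$ and a cyclic group. We must get hold of the group itself. A count will reappear at the end, as a companion to a statement about the group.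

Two published theorems will be used and are stated in Section 10: one by Jackson and Jordán, one by Gortler and Thurston.

## 3. The fields $I_B$, and facts about Galois groups and regular extensions

All fields have characteristic $0$ and lie in a large algebraically closed field. From now on $z_i,w_i$ are independent variables and
$$D_{ij}=(z_i-z_j)(w_i-w_j),\qquad \langle p,q\rangle=\tfrac12(z_pw_q+z_qw_p)$$
for difference vectors $p,q$. For a finite set $V$ let $\Omega_V=\mathbb C(z_i,w_i:i\in V)$.

**Definition ($I_B$, frames).** For $B\subseteq V$ with $|B|\ge2$ let $I_B\subset\Omega_V$ be the field generated over $\mathbb C$ by all $(z_i-z_j)(w_k-w_l)$ with $i,j,k,l\in B$. For distinct $a,b\in B$ (a *frame*) put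
$$\hat z_i=\frac{z_i-z_a}{z_b-z_a},\qquad \hat w_i=\frac{w_i-w_a}{w_b-w_a}.$$

Since $(z_i-z_j)(w_k-w_l)=D_{ab}(\hat z_i-\hat z_j)(\hat w_k-\hat w_l)$ and $\hat z_i=(z_i-z_a)(w_b-w_a)/D_{ab}$ (similarly for $\hat w_i$),
$$I_B=\mathbb C(D_{ab},\hat z_i,\hat w_i:\ i\in B\setminus\{a,b\}). \tag{2}$$
Also $\Omega_B=I_B(z_a,w_a,z_b-z_a)$, because $w_b-w_a=D_{ab}/(z_b-z_a)$. Now $\Omega_B$ has transcendence degree $2|B|$ and is generated by the $2|B|-3$ elements in (2) together with three more; so all are independent, $I_B$ is purely transcendental of degree $2|B|-3$, and $\Omega_B/I_B$ is purely transcendental.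

For example, for $B=\{a,b,x\}$ the three squared distances generate only $\mathbb C(D_{ab},\hat z_x+\hat w_x,\hat z_x\hat w_x)$, because $\hat z_x\hat w_x=D_{ax}/D_{ab}$ and $(\hat z_x-1)(\hat w_x-1)=D_{bx}/D_{ab}$. Over this field $I_B$ has degree $2$: it also knows the orientation of the triangle. So $I_B$ is the field of a rigid body.

For a finite extension $L/K$ let $\mathcal G(L/K)$ be the Galois group of its Galois closure. A *subquotient* of a group is a quotient of a subgroup; a subquotient of a subquotient is a subquotient, and subquotients of solvable groups are solvable.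

* (G1) If $K\subseteq M\subseteq L$, then $\mathcal G(M/K)$ is a quotient of $\mathcal G(L/K)$, and $\mathcal G(L/M)$ is a subquotient of it. Indeed the Galois closure $\tilde L$ of $L/K$ contains the Galois closures of $M/K$ and of $L/M$.
* (G2) If $K_1\supseteq K$, then $\mathcal G(LK_1/K_1)$ is a subquotient of $\mathcal G(L/K)$: the extension $\tilde LK_1/K_1$ is Galois and contains $LK_1$, and restriction embeds its group in $\mathrm{Gal}(\tilde L/K)$.
* (G3) If $t$ is a set of elements independent over $L$, then $\mathcal G(L(t)/K(t))\cong\mathcal G(L/K)$: $t$ is independent over $\tilde L$, the extension $\tilde L(t)/K(t)$ is Galois with group $\mathrm{Gal}(\tilde L/K)$, and it is the Galois closure of $L(t)/K(t)$, since $\mathrm{Gal}(\tilde L/L)$ contains no nontrivial normal subgroup of $\mathrm{Gal}(\tilde L/K)$.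

We also recall standard facts on regular extensions.

* (R1) If $K$ is algebraically closed in $L$, then $L/K$ is *regular*: $L$ is linearly disjoint from $\bar K$ over $K$, and $L\otimes_K\bar K$ is a domain. If $t$ is independent over $L$, then $K(t)$ is algebraically closed in $L(t)$; also $L$ is algebraically closed in $L(t)$.
* (R2) If $L$ is linearly disjoint from $k$ over $K$ and $K\subseteq E\subseteq L$, then $L$ and $kE$ are linearly disjoint over $E$; so $[kL:kE]=[L:E]$ if the latter is finite.
* (R3) If $k$ is algebraically closed and $k\subseteq\Lambda$, then irreducible polynomials over $k$ stay irreducible over $\Lambda$, non-associate ones stay non-associate, and $k(U)\cap\Lambda[U]=k[U]$ for variables $U$.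

## 4. Bodies, slack, and primitive families

**Definition (family, slack).** A *family* $\mathcal B$ on $V$ is a finite set of *bodies* $B\subseteq V$, $|B|\ge2$. For nonempty $\mathcal I\subseteq\mathcal B$,
$$\mathrm{sl}(\mathcal I)=2\Bigl|\bigcup\mathcal I\Bigr|-3-\sum_{B\in\mathcal I}(2|B|-3).$$
$\mathcal B$ is *sparse* if $\mathrm{sl}(\mathcal I)\ge0$ for all nonempty $\mathcal I\subseteq\mathcal B$. A subfamily $\mathcal I$ is *tight* if $\mathrm{sl}(\mathcal I)=0$.

Single bodies are tight. A graph is the family of its edges; for graphs, sparse means independent, and a nonempty edge set $J$ is tight iff $|J|=2|V(J)|-3$. We use three consequences.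

* (S1) Adding $x\notin B$ to a member $B$ of $\mathcal I$ leaves $\mathrm{sl}(\mathcal I)$ unchanged if $x\notin\bigcup\mathcal I$ and lowers it by $2$ if $x\in\bigcup\mathcal I$. Hence shrinking bodies (to size $\ge2$) preserves sparsity.
* (S2) In a sparse family two bodies share at most one vertex, because $\mathrm{sl}(\{B_1,B_2\})=3-2|B_1\cap B_2|$. So bodies stay distinct after shrinking.
* (S3) In a sparse family, three bodies that meet pairwise in three distinct vertices (a *triangle*) form a tight subfamily: no vertex is in all three, so $|\bigcup|=\sum|B_i|-3$ and $\mathrm{sl}=2\sum|B_i|-6-3-2\sum|B_i|+9=0$.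

**Definition (clean, primitive).** $\mathcal B$ is *clean* if it is sparse and has no tight subfamily with $\ge2$ members. $\mathcal H$ is *primitive* on $V$ if $V=\bigcup\mathcal H$, it is sparse, tight as a whole, $s=|\mathcal H|\ge4$, no *proper* subfamily with $\ge2$ members is tight, and every vertex of $V$ is in $\ge2$ bodies.

Let $\mathcal H$ be primitive, $N=|V|$, $q=\sum_B(|B|-2)$. Tightness reads
$$2N-3=2q+s, \tag{3}$$
so $s$ is odd and $s\ge5$. Hence clean families and primitive families contain no triangles. From $q+2s=\sum|B|\ge2N=2q+s+3$ we get $q\le s-3$. Bodies of size $2$ are called *edges*, bodies of size $\ge3$ *big*; each big body contributes at least $1$ to $q$, so a primitive family contains at least three edges.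

For the prism take the bodies $\{1,2,3\},\{4,5,6\},\{1,4\},\{2,5\},\{3,6\}$: $N=6$, $q=2$, $s=5$, and $9=4+5$. The family is primitive. Indeed, subfamilies without a triangle body consist of disjoint rungs and have slack $(4r-3)-r=3r-3$, positive for $r\ge2$ rungs; one triangle with $r\ge1$ rungs has slack $2(3+r)-3-3-r=r$; both triangles with $r\le2$ rungs have slack $12-3-6-r=3-r>0$. For $K_{3,3}$ the nine edges form a primitive family: the inequalities of Section 2 are strict except for a single edge and for the whole graph.

$K_{\mathcal B}\subset\Omega_V$ denotes the compositum of $\mathbb C$ and the $I_B$, $B\in\mathcal B$.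

## 5. From a Laman graph to a primitive family

Let $G$ be Laman with $N_G\ge4$ vertices. Merge clusters until no merge is possible. Clusters always partition $E(G)$ into tight subgraphs. A family of vertex sets of edge-disjoint tight subgraphs is sparse: the union of the subgraphs in $\mathcal I$ has $\sum(2|V(C)|-3)$ edges, at most $2|\bigcup|-3$ by independence of $G$. So (S3) shows that a merge again produces a tight subgraph, and by (S2) distinct clusters share at most one vertex.

**Proposition 3.** A $3$-connected Laman graph is not triangle-decomposable.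

*Proof.* Suppose some merging process ends with one cluster. Since $N_G\ge4$, there is a last merge $G=C_1\cup C_2\cup C_3$ with $C_1\cap C_2=\{a\}$, $C_1\cap C_3=\{b\}$, $C_2\cap C_3=\{c\}$. As $N_G\ge4$, some $C_i$, say $C_1$, has a vertex $x\ne a,b$. Also $c\notin C_1$, since otherwise $c\in C_1\cap C_2=\{a\}$. A vertex of $V(C_1)\setminus\{a,b\}$ is in no other $C_i$, so every edge at it lies in $C_1$. Hence deleting $a,b$ separates $x$ from $c$. $\square$

**Construction of $\mathcal H$.** Suppose $G$ is not triangle-decomposable, and let $\mathcal C$ be the final set of clusters, $|\mathcal C|\ge2$, viewed as the family of their vertex sets. It is sparse; it is tight because $|E(G)|=2N_G-3$ and $G$ has no isolated vertex (deleting one would leave too many edges); it contains no triangle. Choose a tight subfamily $\{C_1,\dots,C_s\}$ of minimal size subject to $s\ge2$. The case $s=2$ would need $2|C_1\cap C_2|=3$. For $s=3$, inclusion–exclusion turns tightness into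
$$\sum_{\text{pairs}}|C_i\cap C_j|-|C_1\cap C_2\cap C_3|=3;$$
as pairwise intersections have at most one element, they all have exactly one and the triple intersection is empty, which is a triangle, excluded. So $s\ge4$.

Let $G_0=\bigcup C_i$ (a subgraph), $V_0=V(G_0)$, and let $B_i\subseteq V(C_i)$ be the set of vertices lying in at least two of the $V(C_j)$. By tightness the other $s-1$ members have $\sum_{j\ne i}(2|V(C_j)|-3)=2|V_0|-2|V(C_i)|$, and their union has $|V_0|-|V(C_i)|+|B_i|$ vertices. Sparsity gives
$$2|V_0|-2|V(C_i)|\le2(|V_0|-|V(C_i)|+|B_i|)-3,$$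
so $|B_i|\ge2$. By (S1), deleting unshared vertices changes no slack. Hence $\mathcal H=\{B_1,\dots,B_s\}$ on $V=\bigcup B_i$ is sparse and tight, has no proper tight subfamily with $\ge2$ members by minimality, and every vertex of $V$ is in at least two $B_i$. So $\mathcal H$ is primitive.

**Theorem 4.** If $\mathcal H$ is primitive on $V$, then $I_V/K_{\mathcal H}$ is finite and not solvable; the group $\mathcal G(I_V/K_{\mathcal H})$ has a subquotient $S_n$ with $n\ge6$.

Finiteness is settled in Section 6. The next statement connects Theorem 4 with $G$.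

**Proposition 5.** Let $G$ be a generic Laman graph with $N_G\ge4$ that is not triangle-decomposable, $\mathcal H$ as constructed, $p$ a solution, and $\Sigma/\mathbb Q(d)$ a finite Galois extension containing the coordinates of $p$. Then $\mathcal G(I_V/K_{\mathcal H})$ is a subquotient of $\mathrm{Gal}(\Sigma/\mathbb Q(d))$.

*Proof.* **Step 1: embed the generic invariants in $\Sigma(\mathrm i)$.** Let $\mathcal R=\mathbb Q(\mathrm i)[(z_i-z_j)(w_k-w_l):i,j,k,l\in V(G)]$. It has transcendence degree $2N_G-3=|E(G)|$. Evaluation at $p$ maps $\mathcal R$ to $\Sigma(\mathrm i)$, and the image contains the algebraically independent $d_e$. A homomorphism of a finitely generated domain onto a domain of the same transcendence degree is injective, so evaluation is injective on $\mathcal R$. Hence the $D_e$, $e\in E(G)$, are independent over $\mathbb Q(\mathrm i)$. The field $\mathrm{Frac}\,\mathcal R$ is finitely generated over $\mathbb Q(\mathrm i)(D_e)$ of the same transcendence degree, so finite, and it embeds in $\Sigma(\mathrm i)$ over $\mathbb Q(\mathrm i)(D_e)\cong\mathbb Q(\mathrm i)(d)$. So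 $\mathcal G(\mathrm{Frac}\,\mathcal R/\mathbb Q(\mathrm i)(D_e))$ is a quotient of $\mathrm{Gal}(\Sigma(\mathrm i)/\mathbb Q(\mathrm i)(d))$, which embeds in $\mathrm{Gal}(\Sigma/\mathbb Q(d))$ by restriction.

**Step 2: extend constants to $\mathbb C$.** $I_{V(G)}$ is the compositum of $\mathrm{Frac}\,\mathcal R$ and $\mathbb C(D_e:e\in E(G))$, so (G2) applies to $I_{V(G)}/\mathbb C(D_e:e\in E(G))$. This extension is algebraic and $I_{V(G)}$ has transcendence degree $|E(G)|$ over $\mathbb C$, so the $D_e$ are independent over $\mathbb C$.

**Step 3: restrict to $G_0$.** $G_0$ has $2|V_0|-3$ edges. So $I_{V_0}$ is algebraic over $\mathbb C(D_e:e\in E(G_0))$, and the $D_e$, $e\notin E(G_0)$, are independent over $I_{V_0}$. The field $I_{V_0}(D_e:e\notin E(G_0))$ lies between $\mathbb C(D_e:e\in E(G))$ and $I_{V(G)}$. By (G1) and (G3), $\mathcal G(I_{V_0}/\mathbb C(D_e:e\in E(G_0)))$ is a subquotient of the group in Step 2. By (G1) so is $\mathcal G$ of $I_{V_0}$ over the compositum of the $I_{V(C_i)}$.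

**Step 4: forget unshared vertices.** Let $t'$ consist of $\hat z_x,\hat w_x$ for $x\in V(C_i)\setminus B_i$, $i=1,\dots,s$, in a frame $a_i,b_i$ chosen in $B_i$. Each $x\in V_0\setminus V$ lies in exactly one $C_i$. If $\hat z$ denotes coordinates in a fixed frame of $V$ and $\hat z_x^{(i)}$ the element of $t'$, then $\hat z_x=\hat z_{a_i}+(\hat z_{b_i}-\hat z_{a_i})\hat z_x^{(i)}$, an invertible affine change over $I_V$; likewise for $w$. Hence $I_{V_0}=I_V(t')$, and since $2|V_0|-3=(2|V|-3)+2(|V_0|-|V|)$, $t'$ is independent over $I_V$. The compositum of the $I_{V(C_i)}=I_{B_i}(\hat z^{(i)}_x,\hat w^{(i)}_x)$ is $K_{\mathcal H}(t')$. By (G3), $\mathcal G(I_{V_0}/K_{\mathcal H}(t'))\cong\mathcal G(I_V/K_{\mathcal H})$. $\square$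

**Theorem 4 implies Theorem 1.** Let $G$ be generic, Laman, $3$-connected. By Proposition 3 it is not triangle-decomposable, and $N_G\ge4$. If a solution had all coordinates in a radical extension of $\mathbb Q(d)$, the Galois closure $\Sigma$ of that extension would have solvable group, and Proposition 5 would give it a subquotient $S_n$, $n\ge6$; contradiction.

So the remaining task is Theorem 4. The plan is to remove one vertex $v$. What is left has exactly one degree of freedom, so its frameworks form a curve. For the prism with $v=1$, what is left is the bar $23$, the bars $25$, $36$ and the triangle $456$: a four-bar linkage $2\,3\,6\,5$ carrying the point $4$. Putting $v$ back means choosing freely its position $u$ relative to $2,3$, and then prescribing its distance to the moving point $4$. We shall determine the group of the extension "points of the curve over values of this distance, for generic $u$"; it is $S_n$ with $n$ its degree, unless $n=1$. What then remains is to show that $n$ is large.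

## 6. Independence of squared distances

This section computes the transcendence degree of $K_{\mathcal B}$ for sparse $\mathcal B$ and shows which further distances are algebraic over it. The engine is a dominance criterion for bilinear products, stated more generally than needed here because Section 11 uses the general form.

**Lemma 6 (after Lovász).** Let $Z,W$ be finite-dimensional complex vector spaces, $z_e\in Z^*$, $w_e\in W^*$ ($e\in E$, $E$ finite), with
$$\dim\langle z_e\rangle_{e\in I}+\dim\langle w_e\rangle_{e\in I}\ge|I|+1\quad\text{for all }\emptyset\ne I\subseteq E .$$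
Then $f:Z\times W\to\mathbb C^E$, $(z,w)\mapsto(z_e(z)w_e(w))_e$, is dominant.

*Proof.* We show that the Jacobian has independent rows at a generic point. In $F=Z^*\oplus W^*$ let $a_e=(z_e,0)$, $b_e=(0,w_e)$, $F_e=\langle a_e,b_e\rangle$. The hypothesis for $I=\{e\}$ gives $a_e,b_e\ne0$. At $(z,w)$ put $h=(z,-w)$. The $e$-th row of $df$ is $w_e(w)a_e+z_e(z)b_e$, that is,
$$x_e=h(a_e)b_e-h(b_e)a_e=i_h(a_e\wedge b_e),$$
where $i_h$ is contraction. Suppose the rows are dependent for generic $h$. Over $\mathbb C(h)$ take a minimal dependent set $C\subseteq E$ with its relation $\sum_Cc_ex_e=0$; all $c_e\ne0$, and the relation is unique up to scale. Let $U=\langle x_e\rangle_{e\in C}$, so $\dim U=|C|-1$, and let $\omega=\sum_Cc_e\,a_e\wedge b_e$. The relation says $i_h\omega=0$.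

Differentiate it in a direction $k\in Z\times W$: since $\partial_kh=k$,
$$i_k\omega=-\sum_C(\partial_kc_e)x_e\in U .$$
So all contractions of $\omega$ lie in $U$. Take a basis $f_1,f_2,\dots$ of $F$ extending a basis $f_1,\dots,f_r$ of $U$ and write $\omega=\sum_{i<j}\omega_{ij}f_i\wedge f_j$, $\omega_{ji}=-\omega_{ij}$. Contracting with the dual vector $f_i^*$ gives $\sum_j\omega_{ij}f_j\in U$, so $\omega_{ij}=0$ for $j>r$ and all $i$. Hence $\omega\in\Lambda^2U$.

Put $y_e=a_e/h(a_e)$ (here $h(a_e)\ne0$, as $h$ is generic). Then $x_e\wedge y_e=b_e\wedge a_e$, so $a_e\wedge b_e=-x_e\wedge y_e$ and $\sum_Cc_e\,x_e\wedge y_e\in\Lambda^2U$ with all $x_e\in U$. Reading off the coefficients of $f_i\wedge f_j$ with $i\le r<j$ we get $\sum_Cc_e\,x_e\otimes\bar y_e=0$ in $U\otimes(F/U)$. For any functional $\eta$ on $F/U$ this gives $\sum_Cc_e\eta(\bar y_e)x_e=0$; by uniqueness of the relation all $\eta(\bar y_e)$, $e\in C$, are equal. Hence all $\bar y_e$ are equal. As $F_e=\langle x_e,y_e\rangle$, the space $\sum_CF_e$ has dimension at most $(|C|-1)+1=|C|$. But $\dim\sum_CF_e=\dim\langle z_e\rangle_C+\dim\langle w_e\rangle_C\ge|C|+1$,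 a contradiction. $\square$

For edge sets of a graph on $V$ let $r$ be the graphic rank (the size of a spanning forest). Take $Z=W=\mathbb C^V/\mathbb C\mathbf 1$ (so that coordinate differences are the available linear forms after the usual identification: they are functions of a vector modulo constants) and let $z_e,w_e$ be the coordinate differences along $e$; the components of $f$ are the $D_e$, and $\dim\langle z_e\rangle_I=r(I)$. If $H$ is a sparse graph and $\emptyset\ne I\subseteq H$ has components with $n_j$ vertices, then $|I|\le\sum(2n_j-3)\le2r(I)-1$. So Lemma 6 says: *if $H$ is sparse, the $D_e$, $e\in H$, are algebraically independent.* Conversely, if the $D_e$, $e\in J\ne\emptyset$, are independent, then $|J|\le2|V(J)|-3$, since $D_e\in I_{V(J)}$.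

For a body $B$ with chosen frame $a,b$ let $H_B$ be the graph on $B$ with the edges $ab$ and $xa,xb$ ($x\in B\setminus\{a,b\}$); it has $2|B|-3$ edges. From $\hat z_x\hat w_x=D_{ax}/D_{ab}$ and $(\hat z_x-1)(\hat w_x-1)=D_{bx}/D_{ab}$,
$$\mathbb C(D_e:e\in H_B)=\mathbb C(D_{ab},\ \hat z_x+\hat w_x,\ \hat z_x\hat w_x:\ x\in B\setminus\{a,b\}). \tag{4}$$
As the $D_{ab},\hat z_x,\hat w_x$ are independent, $I_B$ has degree $2^{|B|-2}$ over this field. In particular the $2|B|-3$ elements $D_e$, $e\in H_B$, are independent, and so $H_B$ is sparse by the converse just noted.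

**Lemma 7.** Let $\mathcal B$ be sparse on $V$ and $H=\bigsqcup H_B$ (edge-disjoint by (S2)).
(i) $H$ is a sparse graph; $\operatorname{trdeg}_{\mathbb C}K_{\mathcal B}=\sum(2|B|-3)$, and $[K_{\mathcal B}:\mathbb C(D_e:e\in H)]=\prod2^{|B|-2}$.
(ii) If $\emptyset\ne J\subseteq E(H)$ is tight, then $\mathcal J=\{B:J\cap H_B\ne\emptyset\}$ is a tight subfamily.
(iii) If $D_{pq}$ is algebraic over $K_{\mathcal B}$, $p\ne q$, then some tight subfamily covers $p$ and $q$. So if $\mathcal B$ is clean, $p,q$ lie in a common body.

*Proof.* (i) Let $\emptyset\ne J\subseteq E(H)$, $J_B=J\cap H_B$. Since each $H_B$ is sparse and the shrunken family $\{V(J_B)\}_{B\in\mathcal J}$ is sparse by (S1),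
$$|J|\le\sum_{B\in\mathcal J}(2|V(J_B)|-3)\le2|V(J)|-3 .$$
So $H$ is sparse and the $D_e$, $e\in H$, are independent. Each $I_B$ is algebraic over $\mathbb C(D_e:e\in H_B)$, so $\operatorname{trdeg}K_{\mathcal B}=|E(H)|=\sum(2|B|-3)$. $K_{\mathcal B}$ is generated by the $\sum(2|B|-3)$ elements $D_{ab},\hat z_x,\hat w_x$ (in the frame of each $B$), which are therefore independent, and (4) gives the degree.

(ii) If $J$ is tight, equality holds throughout the display, so the shrunken family is tight. Enlarge its members back to the $B\in\mathcal J$, one vertex at a time. The slack changes by $0$ or $-2$ each time (S1) and never becomes negative, since all these families are shrinkings of a sparse family. So it stays $0$.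

(iii) $D_{pq}$ is algebraic over $\mathbb C(D_e:e\in H)$. If $pq\in H_B$, take $\{B\}$. Otherwise the $D_e$, $e\in H+pq$, are dependent, so by Lemma 6 some $I\ne\emptyset$ in $H+pq$ has $2r(I)\le|I|$. Some connected component $C$ of $I$ has $|C|\ge2r(C)=2|V(C)|-2$. It contains $pq$ since $H$ is sparse. The set $J=C-pq$ has $|J|\ge2|V(C)|-3\ge1$, while $|J|\le2|V(J)|-3$; so $J$ is tight and $V(J)=V(C)\ni p,q$. Apply (ii). In a clean family tight subfamilies are single bodies. $\square$

If $\mathcal H$ is primitive, (i) gives $\operatorname{trdeg}K_{\mathcal H}=2N-3=\operatorname{trdeg}I_V$, so $\ell=[I_V:K_{\mathcal H}]$ is finite.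

## 7. Removing a vertex

**Definition (type, deletion).** For a vertex $v$ let $\varepsilon(v)$, $\beta(v)$ be the numbers of edges and of big bodies containing $v$; $(\varepsilon,\beta)$ is the *type* of $v$. $\mathcal B-v$ is the family on $V-v$ obtained by deleting the edges at $v$ and replacing each big $B\ni v$ by $B-v$.

In the prism family every vertex has type $(1,1)$; in $K_{3,3}$ every vertex has type $(3,0)$. For the prism, $\mathcal H-1$ is $\{2,3\},\{4,5,6\},\{2,5\},\{3,6\}$, of slack $2\cdot5-3-(1+3+1+1)=1$.

**Lemma 8.** (i) A sparse family on $V\ne\emptyset$ has a vertex of type $(0,0),(1,0),(2,0),(3,0),(0,1)$ or $(1,1)$. (ii) A primitive family has a vertex of type $(3,0)$ or $(1,1)$, and none of type $(2,0)$. (iii) If $\beta(v)\le1$, and $\mathcal B$ is clean, or primitive with $\varepsilon(v)\ge1$, then $\mathcal B-v$ is clean.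

*Proof.* (i) For the empty family all types are $(0,0)$. Otherwise let $s_2,s_b$ be the numbers of edges and big bodies. As $2N\ge3+\sum(2|B|-3)=3+s_2+2\sum_{\rm big}|B|-3s_b$,
$$\sum_{x\in V}\Bigl(\frac{\varepsilon(x)}2+2\beta(x)-2\Bigr)=s_2+2\sum_{\rm big}|B|-2N\le3s_b-3 .$$
If no vertex has a listed type, each term is $\ge\beta(x)$: if $\beta=0$ then $\varepsilon\ge4$ and the term is $\ge0$; if $\beta=1$ then $\varepsilon\ge2$ and it is $\ge1$; if $\beta\ge2$ then $2\beta-2\ge\beta$. So the sum is at least $\sum_x\beta(x)=\sum_{\rm big}|B|\ge3s_b$, a contradiction.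

(ii) Every vertex is in $\ge2$ bodies, so of the types in (i) only $(2,0),(3,0),(1,1)$ are possible. If $v$ had type $(2,0)$, the $s-2\ge3$ other bodies would lie in $V-v$ and have $\sum(2|B|-3)=2N-3-2=2(N-1)-3$, so they would be tight, a contradiction.

(iii) Sparsity follows from (S1). A tight subfamily of $\mathcal B-v$ with $\ge2$ members becomes, on restoring $v$ to $B-v$ if that is a member (slack unchanged, as $v$ is in no other member), a tight subfamily of $\mathcal B$ with $\ge2$ members that contains no edge at $v$. In a clean family this is impossible; in a primitive family with $\varepsilon(v)\ge1$ the subfamily is proper, so it is impossible too. $\square$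

**The two key vertex types.** Let $\mathcal B$ be clean or primitive, $v$ of type $(3,0)$ or $(1,1)$, $\mathcal B'=\mathcal B-v$ (clean by Lemma 8(iii)), $\Omega'=\Omega_{V-v}$, $K'=K_{\mathcal B'}$, $K=K_{\mathcal B}$, $\Omega=\Omega_V$. We describe $K$ over $K'$ by two free parameters $u=(u_1,u_2)$ and one function $\varphi$.

*Type II $=(3,0)$,* edges $va,vb,vc$. Let $D_1=D_{ab}$, $D_2=D_{ac}$, $D_3=D_{bc}$, $\sigma=\frac12(D_1+D_2-D_3)$,
$$\delta=\begin{pmatrix}D_1\\D_2\end{pmatrix},\qquad g=\begin{pmatrix}D_1&\sigma\\ \sigma&D_2\end{pmatrix},\qquad u_1=D_{vb}-D_{va},\quad u_2=D_{vc}-D_{va}.$$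
$g$ is the Gram matrix of $b-a$, $c-a$, and $\det g\ne0$. Expanding $D_{vb}=\langle v-a,v-a\rangle-2\langle v-a,b-a\rangle+D_1$ shows that the inner products of $v-a$ with $b-a$ and $c-a$ are $\frac12(D_1-u_1)$ and $\frac12(D_2-u_2)$. They determine $v-a$ linearly, so $\Omega=\Omega'(u_1,u_2)$, and
$$D_{va}=\varphi:=\tfrac14(\delta-u)^Tg^{-1}(\delta-u),\qquad K=K'(u_1,u_2,\varphi). \tag{5}$$
No two of $a,b,c$ lie in a common body of $\mathcal B$: a body containing, say, $a,b$ would not contain $v$ and would form a triangle with $va,vb$. So by Lemma 7(iii) for the clean family $\mathcal B'$, each of $D_1,D_2,D_3$ is transcendental over $K'$.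

*Type I $=(1,1)$,* $v\in A$ with $A$ big, edge $vc$. Let $A'=A-v$ and let $a,b\in A'$ be distinct; $c\notin A$ by (S2). In the frame $a,b$ let $z=\hat z_c$, $w=\hat w_c$, $u_1=\hat z_v$, $u_2=\hat w_v$. Then $\Omega=\Omega'(u_1,u_2)$, $I_A=I_{A'}(u_1,u_2)$, and
$$D_{vc}=D_{ab}\,\varphi,\qquad\varphi:=(z-u_1)(w-u_2),\qquad D_{ab}\in K',\qquad K=K'(u_1,u_2,\varphi). \tag{6}$$
No $x\in A'$ lies in a common body with $c$. Such a body $B_3$ is neither $A$ (as $c\notin A$) nor $vc$; it does not contain $v$, for otherwise it would share $x,v$ with $A$; so it forms a triangle with $A$ and $vc$. Hence $D_{xc}$ is transcendental over $K'$ for all $x\in A'$, by Lemma 7(iii) for $\mathcal B'$.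

In both types $u_1,u_2$ are independent over $\Omega'$. In the prism, $(z,w)$ is the position of $4$ relative to the bar $23$, and it moves on a curve as the linkage moves.

**Lemma 9.** Let $\mathcal B$ be *clean*, $v$ of type II or I, $k=\overline{K'}$, and $F=k(D_1,D_2,D_3)$ resp. $F=k(z,w)$. Then $\operatorname{trdeg}_kF\ge2$.

*Proof.* By Lemma 7(i) for $\mathcal B$ and $\mathcal B'$ we have $\operatorname{trdeg}K-\operatorname{trdeg}K'=3$ (three edges, resp. $2$ for $A$ and $1$ for $vc$), so $\operatorname{trdeg}_kk(u,\varphi)=3$. If $\operatorname{trdeg}_kF\le1$, then $\operatorname{trdeg}_kF(u)\le3$; as $k(u,\varphi)\subseteq F(u)$, $F$ is algebraic over $k(u,\varphi)$, hence over $K$. So $D_{ab}$ (type II), resp. $D_{ac}=zwD_{ab}$ (type I), is algebraic over $K$. By Lemma 7(iii), $a,b$ resp. $a,c$ lie in a common body of $\mathcal B$; this was excluded above. $\square$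

For primitive $\mathcal H$ the situation will be the other extreme, $\operatorname{trdeg}_kF=1$. Both cases are needed, and one construction treats them together.

## 8. Monodromy of a quadric with moving coefficients

Two toy cases in type I, with $F=k(t)$. If $z=t$, $w=0$, then $\varphi=-(t-u_1)u_2$, so $t\in k(u,\varphi)$ and the degree $n=[F(u):k(u,\varphi)]$ is $1$. If $z=t$, $w=t^2$, then $\varphi=(t-u_1)(t^2-u_2)$ and $n=3$; the critical points of $t\mapsto\varphi$ are the roots of $3t^2-2u_1t-u_2$. The lemma says that the group in the second case must be $S_3$, and that there is no intermediate behavior between the two cases.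

**Lemma 10.** Let $k$ be algebraically closed of characteristic $0$, $\Lambda/k$ a finitely generated field, $u=(u_1,u_2)$ independent over $\Lambda$, and either
(I) $\varphi=(z-u_1)(w-u_2)$, $z,w\in\Lambda$, $F=k(z,w)\ne k$; or
(II) $\varphi=\frac14(\delta-u)^Tg^{-1}(\delta-u)$, where $D_1,D_2,D_3\in\Lambda\setminus k$, $\delta,g$ are formed from them as in Section 7, $\det g\ne0$, $F=k(D_1,D_2,D_3)$.
(a) If $\operatorname{trdeg}_kF\ge2$, then $k(u,\varphi)$ is algebraically closed in $\Lambda(u)$.
(b) If $\operatorname{trdeg}_kF=1$, then $n=[F(u):k(u,\varphi)]<\infty$, and if $n\ge2$ the Galois closure has group $S_n$.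

*Proof.* The coefficients of $\varphi\in\Lambda[u]$ lie in $F$ and generate $F$ over $k$: in (I) they are $zw,-w,-z,1$; in (II) the quadratic part gives $g^{-1}$, hence $g$ and all $D_i$. Moreover $\varphi$ is transcendental over $k(u)$: by (R1) $k(u)$ is algebraically closed in $\Lambda(u)$, so otherwise $\varphi\in k(u)\cap\Lambda[u]=k[u]$ and $F=k$.

**Step 1: two determinants.** The purpose is to see when differences and derivatives of $\varphi$ are irreducible. In case II let $\Phi(u,\tau)=(\delta\tau-u)^Tg^{-1}(\delta\tau-u)$, the homogenization of $4\varphi$. Let $\Phi_x,\Phi_y$ be two specializations with $\det g_x,\det g_y\ne0$, and let $(u,\tau)$ be in the kernel of the symmetric form $\Phi_x-\Phi_y$. With $h_x=\delta_x\tau-u$, $h_y=\delta_y\tau-u$, the $u$-derivatives give $g_x^{-1}h_x=g_y^{-1}h_y=:\eta$, and the $\tau$-derivative gives $\delta_x\cdot\eta=\delta_y\cdot\eta$. Subtracting $g_x\eta=\delta_x\tau-u$ and $g_y\eta=\delta_y\tau-u$,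
$$(g_x-g_y)\eta=\tau(\delta_x-\delta_y),\qquad(\delta_x-\delta_y)\cdot\eta=0 ;$$
and $(\eta,\tau)=0$ forces $(u,\tau)=0$. Let $\beta,\gamma,\sigma'$ be the differences of $D_1,D_2,\sigma$. The determinant of this linear system in $(\eta,\tau)$ is
$$\det\begin{pmatrix}\beta&\sigma'&-\beta\\ \sigma'&\gamma&-\gamma\\ \beta&\gamma&0\end{pmatrix}=\beta(\beta\gamma-\sigma'\gamma)-\gamma(\beta\sigma'-\beta\gamma)=\beta\gamma(\beta+\gamma-2\sigma')=\prod_{i=1}^3\bigl(D_i(x)-D_i(y)\bigr).$$
For a derivation, written as a dot and acting on coefficients, put $\eta=g^{-1}(\delta\tau-u)$; then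
$$\dot\Phi=2\tau\,\dot\delta\cdot\eta-\eta^T\dot g\,\eta .$$
This is a quadratic form in $(\eta,\tau)$, an invertible linear change from $(u,\tau)$. Its matrix is obtained from the one above (with $\beta=\dot D_1$, $\gamma=\dot D_2$, $\sigma'=\dot\sigma$) by changing the sign of the first two rows, so its determinant is $\dot D_1\dot D_2\dot D_3$.

A nondegenerate ternary form is irreducible over any field and not divisible by $\tau$, so its dehomogenization is absolutely irreducible of degree $2$, and its zero set is a nonsingular conic. In case I, $\varphi_x-\varphi_y=(z_xw_x-z_yw_y)-(w_x-w_y)u_1-(z_x-z_y)u_2$. Hence: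
$$\text{if }D_i(x)\ne D_i(y)\ (i=1,2,3)\text{ in II, resp. }(z,w)(x)\ne(z,w)(y)\text{ in I,}\tag{7}$$
then $\varphi_x-\varphi_y$ is absolutely irreducible, of degree $2$ resp. $1$, and has no affine singular zero. And
$$\partial\varphi\text{ is absolutely irreducible of degree }2\text{ resp. }1\text{, if all }\partial D_i\ne0\text{, resp. }(\partial z,\partial w)\ne0.\tag{8}$$

**Step 2: the fibre product.** This step finds the components of pairs of points with equal $\varphi$. In (b) we take $\Lambda=F$, as we may. Let $Y$ be an irreducible affine $k$-variety with function field $\Lambda$, $m=\dim Y$, $m_F=\operatorname{trdeg}_kF$. Shrink $Y$ so that the $D_i$ resp. $z,w$ are regular, $\det g$ is invertible, and all nonempty fibres of the coefficient map $c$ of $\varphi$ have pure dimension $m-m_F$. In (b) $c$ is birational onto its image, since the coefficients generate $F=\Lambda$; there we shrink further so that $c$ is injective. Let $S\subset Y\times Y\times\mathbb A^2$ be the zero scheme of $\varphi_x(u)-\varphi_y(u)$. This function is not zero, as $F\ne k$, and not a unit, as it vanishes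 on the diagonal; so all components of $S$ have dimension $2m+1$. Let $\mathcal U\subset Y\times Y$ be the open set of pairs satisfying (7); it is nonempty, because the $D_i$, resp. one of $z,w$, are nonconstant.

Over $\mathcal U$ the fibres of $S$ are irreducible curves. Let $T$ be a component of $S|_{\mathcal U}$. It has dimension $2m+1$ and its fibres have dimension $\le1$, so it dominates $\mathcal U$. Its nonempty fibres have dimension $\ge1$, so they are full fibres of $S$. Two components therefore agree over a dense open subset of $\mathcal U$, hence coincide. So $S|_{\mathcal U}$ is irreducible. Over pairs outside $\mathcal U$ with $\varphi_x\ne\varphi_y$, the part of $S$ has dimension at most $(2m-1)+1$. Over $\{\varphi_x=\varphi_y\}=\{c(x)=c(y)\}$, which has dimension $m_F+2(m-m_F)=2m-m_F$, it has dimension $2m-m_F+2$.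

Let $K=k(u,\varphi)$, $L=\Lambda(u)$. The coordinate ring of $S$ is $k[Y][u]\otimes_{k[u,\varphi]}k[Y][u]$, and $L\otimes_KL=L\otimes_{k[u,\varphi]}L$ is a localization of it.

**Step 3: part (a).** If $m_F\ge2$, the parts of $S$ outside $S|_{\mathcal U}$ have dimension $\le2m$ and contain no component. So $S$ is irreducible, and $\mathrm{Spec}(L\otimes_KL)$ is irreducible. If some $\theta\in L\setminus K$ were algebraic over $K$, then $K(\theta)\otimes_KK(\theta)\subset L\otimes_KL$ would be a product of at least two fields and contain a nontrivial idempotent; contradiction.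

**Step 4: part (b), double transitivity.** Now $m=m_F=1$ and $\Lambda=F$. Both $F(u)$ and $k(u,\varphi)$ have transcendence degree $3$ over $k$, so $n<\infty$. By Step 2, $S$ has at most two components, $\overline{S|_{\mathcal U}}$ and $\mathrm{diag}\times\mathbb A^2$. So $L\otimes_KL$, a product of fields by separability, has at most two factors. If $L=K(\theta)$, the factors correspond to the irreducible factors over $L$ of the minimal polynomial of $\theta$, that is, to the orbits of a point stabilizer on the $n$ conjugates. So for $n\ge2$ there are exactly two orbits, and the Galois group is $2$-transitive. A $2$-transitive group containing one transposition contains all of them by conjugation, so it is $S_n$. It remains to find a transposition.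

**Step 5: the derivative $q$.** Let $n\ge2$. From here $U=(U_1,U_2)$ denotes polynomial variables, $\varphi\in F[U]$, and $u$ is a pair of elements independent over $k$. Let $\Gamma$ be the smooth projective curve over $k$ with function field $F$, $\Gamma_0\subset\Gamma$ the open set where all coefficients of $\varphi$ are regular, $t\in F\setminus k$, and $\partial$ the derivation of $F/k$ with $\partial t=1$. Its constants are $k$: if $c\in F\setminus k$ had $\partial c=0$, then $t$, being algebraic over $k(c)$, would have $\partial t=0$. Let $q=\partial\varphi\in F[U]$. By (8), $q$ is absolutely irreducible of degree $2$ in case II and $1$ in case I; and $\deg\partial q\le\deg q$. We claim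
$$q\text{ is not of the form }\lambda q_0,\ \lambda\in F,\ q_0\in k[U];\quad\text{equivalently }\ \partial q\notin\bar F\cdot q. \tag{9}$$
The equivalence: if $\partial q=\kappa q$, then $\kappa\in F$, the ratios of coefficients of $q$ have derivative $0$, so lie in $k$, and $q=\lambda q_0$; the converse is clear. Now suppose $q=\lambda q_0$. Normalize one coefficient of $q_0$ to be $1$ and let $c$ be the corresponding coefficient of $\varphi$. Then $\lambda=\partial c$ and $\partial(\varphi-cq_0)=0$, so $\varphi=cq_0+p$ with $p\in k[U]$. Hence $F=k(c)$ and $k(u,\varphi(u))=k(u,c)=F(u)$, so $n=1$; contradiction. This is where the first toy case is separated from the second.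

**Step 6: a generic critical point.** We choose a point $x$ of the curve and a generic $u$ for which $x$ is critical. Let $E_q=\mathrm{Frac}(F[U]/(q))$, of transcendence degree $2$ over $k$. The images $\bar U$ of $U$ are independent over $k$. Otherwise $q$ divides in $F[U]$ a nonzero polynomial of $k[U]$, whose irreducible factors over $k$ stay irreducible over $F$ by (R3), so $q=\lambda q_0$ with $q_0\in k[U]$, contradicting (9). So $E_q$ is finite over $k(\bar U)$. Identify $\bar U=u$ and embed $E_q$ over $k(u)$ in $\tilde k=\overline{k(u)}$. This gives a $k$-embedding $x:F\to\tilde k$, that is, a point $x\in\Gamma(\tilde k)$ over the generic point of $\Gamma$. Write a subscript for the application of an embedding to coefficients. The map $F[U]\to\tilde k$, $\Theta\mapsto\Theta_x(u)$, has kernel $(q)$: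
$$\Theta\in F[U],\ \Theta_x(u)=0\ \Longrightarrow\ q\mid\Theta\ \text{in }F[U];\qquad q_x(u)=0. \tag{10}$$

**Step 7: the ramification at $x$ has index $2$.** Let $\varphi_u:\Gamma_{\tilde k}\to\mathbb P^1$ be given by the function $\varphi(u)\in\tilde kF$, where $F$ is now taken free from $\tilde k$ over $k$. Since $F/k$ is regular, $F(u)$ and $\tilde k$ are linearly disjoint over $k(u)$, and by (R2) $[\tilde kF:\tilde k(\varphi(u))]=[F(u):k(u,\varphi(u))]=n$. At any $\tilde k$-point $y$ over the generic point of $\Gamma$, $t-t(y)$ is a local parameter, as $t$ fails to be étale only at finitely many $k$-points. The derivation $\partial$, extended $\tilde k$-linearly, is $d/dt$; so the first two derivatives of $\varphi_u$ at $y$ are $q_y(u)$ and $(\partial q)_y(u)$. By (10), $\varphi_u$ ramifies at $x$. Its index is $2$: otherwise $(\partial q)_x(u)=0$, so $q\mid\partial q$, and by degrees $\partial q=\kappa q$, contradicting (9).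

**Step 8: no other ramified point over the same value.** Let $y\in\Gamma(\tilde k)$, $y\ne x$, $\varphi_u(y)=\varphi_u(x)$, and suppose $y$ is ramified. At every point of $\Gamma\setminus\Gamma_0$ (these are $k$-points) $\varphi_u$ has a pole: the leading coefficient of its Laurent expansion is a nonzero polynomial over $k$ evaluated at $u$. As $\varphi_u(x)$ is finite, $y$ lies over $\Gamma_0$. Either $y\in\Gamma_0(k)$, or $y$ is given by an embedding $y:F\to\tilde k$. In the latter case, as $x(F)$ and $y(F)$ have transcendence degree $1$, either $y(F)\subset M_x:=\overline{x(F)}$, or $x(F)$, $y(F)$ are algebraically independent over $k$. We exclude the three cases.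

*First case, $y\in\Gamma_0(k)$.* The polynomial $\psi=\varphi-\varphi_y\in F[U]$ has $\psi_x(u)=0$ and $\deg\psi\le\deg q$ (in case I the term $U_1U_2$ cancels). By (10) $\psi=\mu q$ with $\mu\in F$, and $\mu\ne0$, as the coefficients of $\varphi$ are not all in $k$. Applying $\partial$ gives $q=(\partial\mu)q+\mu\,\partial q$, contradicting (9).

*Second case, $y(F)\subset M_x$.* Here $u$ has transcendence degree $1$ over $M_x$, so it is a generic point of the irreducible curve $q_x=0$ over $M_x$, and every $\Theta\in M_x[U]$ with $\Theta(u)=0$ is divisible by $q_x$. By degrees $\varphi_x-\varphi_y=\mu q_x$, and, as $q_y(u)=0$ by ramification, $q_y=\nu q_x$, with $\mu,\nu\in M_x$. Here $\mu\ne0$, because $\varphi_x=\varphi_y$ would force $x=y$ (the coefficients generate $F$). Transport $\partial$ to $x(F)$ and extend it to $M_x$. Then $\partial\varphi_x=q_x$, and $\partial\varphi_y=q_y\,\partial(y(t))$, because a derivation of $y(F)$ is determined by its value on $y(t)$. So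
$$q_x-\nu\,\partial(y(t))\,q_x=(\partial\mu)q_x+\mu\,\partial q_x ,$$
whence $\partial q_x\in M_xq_x$, contradicting (9).

*Third case, $x(F),y(F)$ independent.* As $\tilde k$ has transcendence degree $2$, it is algebraic over $x(F)y(F)$. So there are $k$-derivations $\partial_x,\partial_y$ of $\tilde k$: $\partial_x$ extends $\partial$ on $x(F)$ and $0$ on $y(F)$, and $\partial_y$ extends $0$ on $x(F)$ and $\partial$ on $y(F)$. Put $\psi=\varphi_x-\varphi_y\in\tilde k[U]$, so $\psi(u)=0$. Applying $\partial_x$ gives $q_x(u)+\nabla\psi(u)\cdot\partial_xu=0$, applying $\partial_y$ gives $-q_y(u)+\nabla\psi(u)\cdot\partial_yu=0$; since $q_x(u)=q_y(u)=0$,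
$$\nabla\psi(u)\cdot\partial_xu=\nabla\psi(u)\cdot\partial_yu=0 .$$
Derivations of $\tilde k$ over $k$ are determined by their values on $u$. As $\partial_x,\partial_y$ are linearly independent over $\tilde k$ (evaluate on $x(t)$ and $y(t)$), so are $\partial_xu,\partial_yu$. Hence $\nabla\psi(u)=0$, and $u$ is a singular zero of $\psi$. But every element of $F\setminus k$ takes algebraically independent, so different, values at $x$ and $y$; this contradicts (7).

**Step 9: the transposition.** Over the value $\varphi_u(x)$ there is exactly one ramified point, of index $2$. The cycle lengths of an inertia generator on the $n$ conjugates are the ramification indices, so it acts as a transposition. It lies in the group of $\tilde kF/\tilde k(\varphi(u))$, a subgroup of the group of $F(u)/k(u,\varphi(u))$ acting on the same $n$ conjugates, because a primitive element keeps its degree $n$. $\square$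

## 9. Clean families give algebraically closed subfields

To apply Lemma 10 over $\overline{K'}$ without changing degrees, we need $K'$ to be algebraically closed in $\Omega'$.

**Lemma 11.** If $\mathcal B$ is clean on $V\ne\emptyset$, then $K_{\mathcal B}$ is algebraically closed in $\Omega_V$.

*Proof.* Induction on $|V|$. If $|V|=1$, there are no bodies and $K_{\mathcal B}=\mathbb C$. For $|V|\ge2$ take $v$ from Lemma 8(i) and put $\mathcal B'=\mathcal B-v$, $\Omega'=\Omega_{V-v}$, $K'=K_{\mathcal B'}$, $K=K_{\mathcal B}$, $\Omega=\Omega_V$. All types in Lemma 8(i) have $\beta\le1$, so $\mathcal B'$ is clean and by induction $K'$ is algebraically closed in $\Omega'$.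

**Step 1: the easy types.** For type $(0,0)$, $K=K'$ and $\Omega=\Omega'(z_v,w_v)$. For $(0,1)$, with a frame in the big body minus $v$, $K=K'(\hat z_v,\hat w_v)$ and $\Omega=\Omega'(\hat z_v,\hat w_v)$. For $(1,0)$ with edge $vp$, $K=K'(D_{vp})$ and $\Omega=\Omega'(D_{vp},z_v-z_p)$. In each case (R1) gives the claim.

**Step 2: passing to $k=\overline{K'}$.** For the other types let $\Lambda=k\Omega'=\mathrm{Frac}(\Omega'\otimes_{K'}k)$. It suffices that $kK$ is algebraically closed in $k\Omega=\Lambda(z_v,w_v)$. Indeed let $\theta\in\Omega$ be algebraic over $K=K'(d)$, where $d$ denotes the new generators, $(u,\varphi)$ resp. $(D_{vp},D_{vq})$; they are independent over $K'$ by Lemma 7(i). Then $\theta\in kK=k(d)$, so $\theta\in k'(d)$ for some finite Galois $k'/K'$. $\Omega/K'$ is regular, since $\Omega/\Omega'$ is purely transcendental; so $\mathrm{Gal}(k'/K')$ acts on the field $\Omega k'=\Omega\otimes_{K'}k'$ fixing $\Omega$, in particular $\theta$ and $d$. Its fixed field in $k'(d)$ is $K'(d)$. So $\theta\in K$.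

**Step 3: types $(3,0)$ and $(1,1)$.** Here $kK=k(u,\varphi)$ and $k\Omega=\Lambda(u)$, and $u$ is independent over $\Lambda$, which is algebraic over $\Omega'$. By Lemma 9, $\operatorname{trdeg}_kF\ge2$; in type II, $D_i\notin k$ and $\det g\ne0$ by Section 7. Lemma 10(a) applies.

**Step 4: type $(2,0)$,** edges $vp,vq$. No body contains $p$ and $q$ (it would form a triangle with $vp$, $vq$), so $D=D_{pq}\notin k$ by Lemma 7(iii) for $\mathcal B'$. Let $d_p=D_{vp}$, $d_q=D_{vq}$. In the frame $p,q$, the elements $\hat z_v,\hat w_v$ are the roots of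
$$T^2-\Bigl(1+\frac{d_p-d_q}D\Bigr)T+\frac{d_p}D,$$
with discriminant $h/D^2$, $h=D^2+d_p^2+d_q^2-2Dd_p-2Dd_q-2d_pd_q$. So $\Lambda(z_v,w_v)=\Lambda(d_p,d_q)(\sqrt h)$. As a ternary form in $(D,d_p,d_q)$, $h$ has determinant $-4$, so it is nondegenerate, and $h$ is irreducible in $\Lambda[d_p,d_q]$. Suppose $\theta\in\Lambda(d_p,d_q)(\sqrt h)$ is algebraic over $k(d_p,d_q)$ and not in it. By (R1) $k(d_p,d_q)$ is algebraically closed in $\Lambda(d_p,d_q)$. So the minimal polynomial of $\theta$ over $\Lambda(d_p,d_q)$, whose coefficients are algebraic over $k(d_p,d_q)$, already has coefficients there; $\theta$ has degree $2$ over both fields, and we may take $\theta^2=g_0\in k[d_p,d_q]$ squarefree and nonconstant. By (R3) $g_0$ is squarefree in $\Lambda[d_p,d_q]$. Both $\sqrt{g_0}$ and $\sqrt h$ generate the same quadratic extension of $\Lambda(d_p,d_q)$, so $hg_0$ is a square there. By unique factorization $g_0=\lambda h$, $\lambda\in\Lambda^*$. The coefficient of $d_p^2$ gives $\lambda\in k$, and the constant term then gives $D^2\in k$, so $D\in k$; contradiction. $\square$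

## 10. The field generated by the moving coefficients

From now on $\mathcal H$ is primitive on $V$, and $v$ is a vertex of type II $=(3,0)$ or I $=(1,1)$ (Lemma 8), with the notation of Section 7: $\mathcal B'=\mathcal H-v$ (clean), $V'=V-v$, $n'=N-1$, $K'=K_{\mathcal B'}$, $k=\overline{K'}$. Put $L_0=I_{V'}$. Since $\sum_{\mathcal B'}(2|B|-3)=2N-6=2n'-4$, we have $\operatorname{trdeg}_{K'}L_0=1$: this is the curve announced in Section 5. By Lemma 11, $K'$ is algebraically closed in $L_0$; put $kL_0=\mathrm{Frac}(L_0\otimes_{K'}k)$. Let $F\subset kL_0$ be $k(D_1,D_2,D_3)$ resp. $k(z,w)$. Then $\operatorname{trdeg}_kF=1$: in type II $D_i\notin k$, and in type I $F=k$ would make $D_{ac}=zwD_{ab}$ algebraic over $K'$, contrary to Section 7.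

Lemma 10(b) concerns $F$, while we need information on $kL_0$. So we have to show that the few quantities in $F$ nearly determine the whole framework of $V'$. Here global rigidity enters.

If all bodies of $\mathcal H$ are edges, all degrees are $\ge3$ by Lemma 8(ii), so $2(2N-3)\ge3N$ and $N\ge6$. If some body is big, (3) gives $2N=2q+s+3\ge10$. So $n'\ge4$ in all cases.

**Lemma 12.** $[kL_0:F]=1$ if $\mathcal H$ has a big body, and $[kL_0:F]\le2$ if all bodies are edges.

Let $J$ be the graph on $V'$ consisting of the complete graphs $K(B)$ on all bodies $B\in\mathcal B'$ together with the edge set $P$, where $P=\{ab,ac,bc\}$ in type II and $P=\{xc:x\in A'\}$ in type I (so that $A'\cup\{c\}$ is a clique). By Section 7 no edge of $P$ lies in a body of $\mathcal B'$. We use two published theorems.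

* Jackson–Jordán (J. Combin. Theory Ser. B 94 (2005) 1–29): every generic framework in $\mathbb R^2$ on a graph with $\ge4$ vertices that is $3$-connected and redundantly rigid (rigid after deleting any one edge) is globally rigid.
* Gortler–Thurston ("Generic global rigidity in complex and pseudo-Euclidean spaces", Fields Inst. Commun. 70 (2014)): a graph is generically globally rigid in Euclidean $d$-space iff it is so in $\mathbb C^d$, that is, iff for $p\in(\mathbb C^d)^V$ with coordinates algebraically independent over $\mathbb Q$ the squared edge lengths of $p$ determine the squared distances of all pairs.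

*Proof of Lemma 12.* **Step 1: $J$ is $3$-connected.** Suppose not. Since $n'\ge4$, there is $X\subset V'$ with $|X|=2$ and $V'\setminus X=V_1\sqcup V_2$, both nonempty, without $J$-edges between them. (If a smaller separator is given, move a vertex from a part with $\ge2$ vertices into it, at most twice; this is possible as $n'\ge4$.) Cliques lie in $V_1\cup X$ or in $V_2\cup X$; say the clique $\{a,b,c\}$, resp. $A'\cup\{c\}$, lies in $V_1\cup X$. Then all bodies of $\mathcal H$ at $v$ lie in $V_1\cup X\cup\{v\}$. Let $\mathcal H_2$ be the set of bodies of $\mathcal H$ meeting $V_2$ (contained in $V_2\cup X$) and $\mathcal H_1$ the set of the others (contained in $V_1\cup X\cup\{v\}$). Both are nonempty, and $\mathcal H_1$ contains the $\ge2$ bodies at $v$. Sparsity gives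
$$\sum_{\mathcal H_1}(2|B|-3)\le2(|V_1|+3)-3,\qquad\sum_{\mathcal H_2}(2|B|-3)\le2(|V_2|+2)-3 .$$
The right sides sum to $2(|V_1|+|V_2|)+4$, the left sides to $2N-3=2(|V_1|+|V_2|)+3$, as $N=|V_1|+|V_2|+3$. So one of the two is an equality, and then $\mathcal H_1$ is tight, or $\mathcal H_2$ is tight with union $V_2\cup X$. $\mathcal H_1$ is proper with $\ge2$ members, so not tight. So $\mathcal H_2$ is tight and proper, hence a single body $V_2\cup X$; then a vertex of $V_2$ lies in only one body of $\mathcal H$, a contradiction.

**Step 2: a criterion for rigidity.** By the Jacobian criterion a graph on $V'$ is rigid iff its $D_e$ have transcendence degree $2n'-3$ over $\mathbb C$. Each $I_B$ is algebraic over $\mathbb C(D_{ij}:i,j\in B)$, by (4). Since $\operatorname{trdeg}K'=2n'-4$ and each $D_e$, $e\in P$, is transcendental over $K'$, the graph consisting of the $K(B)$, $B\in\mathcal B'$, and any one $e\in P$ is rigid. In particular $J$ is rigid.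

**Step 3: $J$ is redundantly rigid.** Let $f\in E(J)$. We show that $J-f$ is rigid in four cases.

*Case 1: $f\in P$.* Since $|P|\ge2$, $J-f$ contains the $K(B)$, $B\in\mathcal B'$, and another edge of $P$; so it is rigid by Step 2.

*Case 2: $f$ lies in a clique with $\ge4$ vertices of the form $K(B_0)$, $B_0\in\mathcal B'$, or, in type I, $K(A'\cup c)$.* Choose two vertices of the clique not on $f$ as a frame. The corresponding graph from (4) avoids $f$, and all distances in the clique are algebraic over its $D_e$. So $D_f$ is algebraic over the remaining $D_e$, and $J-f$ is rigid as $J$ is.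

*Case 3: $f\subset B_0\in\mathcal H$, $v\notin B_0$, $|B_0|\in\{2,3\}$.* Let $\mathcal H_f$ arise from $\mathcal H$ by replacing $B_0$ by the ($0$ or $2$) edges of $K(B_0)-f$. We claim that $\mathcal H_f$ is clean. Let $\emptyset\ne\mathcal I\subseteq\mathcal H_f$. If $\mathcal I$ uses no leftover edge, it is a proper subfamily of $\mathcal H$, so it has nonnegative slack and is not tight if it has $\ge2$ members. If it uses both leftover edges, replacing them by $B_0$ keeps the union and lowers the slack by $1$, so $\mathrm{sl}(\mathcal I)\ge1$. If it uses exactly one, let $y$ be the vertex of $B_0$ not on it. Then $\mathrm{sl}(\mathcal I)\ge0$ by shrinking. Suppose $\mathrm{sl}(\mathcal I)=0$ and $|\mathcal I|\ge2$. Replacing the leftover edge by $B_0$ cannot make the slack negative, so by (S1) $y\notin\bigcup\mathcal I$, and we get a tight subfamily of $\mathcal H$ with $\ge2$ members, that is, all of $\mathcal H$. But $y$ lies in another body of $\mathcal H$, hence in $\bigcup\mathcal I$; contradiction. So $\mathcal H_f$ is clean, with the same bodies at $v$.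

Let $K''=K_{\mathcal H_f-v}$. Its transcendence degree is one less than that of $K'$: $2n'-5$. By Lemma 9 for $\mathcal H_f$, the transcendence degree over $K''$ of $(D_1,D_2,D_3)$ resp. $(z,w)$ is $\ge2$. In type I, $z,w$ are algebraic over $K''(D_{ac},D_{bc})$, since $zw=D_{ac}/D_{ab}$, $(z-1)(w-1)=D_{bc}/D_{ab}$ and $D_{ab}\in K''$. Finally $J-f$ contains $P$ and the $K(B)$, $B\in\mathcal H_f-v$, since no other body contains $f$ by (S2). So its $D_e$ have transcendence degree $\ge(2n'-5)+2=2n'-3$, and $J-f$ is rigid.

*Case 4: type I, $A=\{a,b,v\}$, $f=ab$.* Let $\mathcal K=\mathcal H\setminus\{A,vc\}$ on $V'$; $\sum_{\mathcal K}(2|B|-3)=2N-3-4=2n'-5$. The edges $ac,bc$ are not in $\mathcal K$ by Section 7. We claim that $\mathcal K\cup\{ac,bc\}$ is sparse. Let $\emptyset\ne\mathcal I\subseteq\mathcal K$. Adding $ac$ alone costs $1$ and can give negative slack only if $\mathcal I$ is tight and $a,c\in\bigcup\mathcal I$; then $\mathcal I$, proper in $\mathcal H$, is one body containing $a,c$, excluded in Section 7; likewise for $bc$. Adding both can give negative slack only if $a,b,c\in\bigcup\mathcal I$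 and $\mathrm{sl}(\mathcal I)\le1$; but then, as $v$ is the only new vertex, $\mathrm{sl}(\mathcal I\cup\{A,vc\})=\mathrm{sl}(\mathcal I)+2-4$, and this is $\ge0$, so $\mathrm{sl}(\mathcal I)\ge2$, a contradiction. For $\mathcal I=\emptyset$ the slacks of $\{ac\},\{bc\},\{ac,bc\}$ are $0,0,1$. By Lemma 7(i), $\operatorname{trdeg}K_{\mathcal K\cup\{ac,bc\}}=2n'-3$. Now $J-f$ contains $ac,bc$ and the $K(B)$, $B\in\mathcal K$ (no such $B$ contains $a,b$, by (S2)), so it is rigid.

The cases are exhaustive. An edge of $J$ outside $P$ lies in some $B_0\in\mathcal B'$. If $B_0\in\mathcal H$, then $v\notin B_0$, and Case 2 or 3 applies. If $B_0=A'$, use Case 2 when $|A'|\ge3$ and Case 4 when $|A'|=2$.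

**Step 4: all distances are rational in those of $J$.** Let $F_0=\mathbb C(D_{ij}:i,j\in V')\subset L_0$. Then $F_0=\mathbb C(D_e:e\in J)$. Otherwise some automorphism of $M=\overline{\Omega_{V'}}$ over $\mathbb C(D_e:e\in J)$ moves some $D_{ij}$; it moves the generic point to a realization with the same $D_e$, $e\in J$, but a different $D_{ij}$. As $M\cong\mathbb C$ as abstract fields, and the coordinates $x_i=\frac{z_i+w_i}2$, $y_i=\frac{z_i-w_i}{2\mathrm i}$ are algebraically independent over $\mathbb Q$, this contradicts Steps 1 and 3 and the two theorems.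

**Step 5: from $F_0$ to $L_0$ costs one square root.** Write $[p,q]=z_pw_q-z_qw_p$ for difference vectors, and $\Delta_{ijl}=[i-l,j-l]$. A generator of $L_0$ is
$$(z_i-z_j)(w_k-w_l)=\langle i-j,k-l\rangle+\tfrac12[i-j,k-l].$$
The first summand equals $\frac12(D_{il}+D_{jk}-D_{ik}-D_{jl})$, and $[i-j,k-l]=\Delta_{ikl}-\Delta_{jkl}$. Moreover
$$[p,q][r,s]=-4\det\begin{pmatrix}\langle p,r\rangle&\langle p,s\rangle\\ \langle q,r\rangle&\langle q,s\rangle\end{pmatrix}\in F_0 ,$$
because the matrix on the right is $\frac12\begin{pmatrix}z_p&w_p\\z_q&w_q\end{pmatrix}\begin{pmatrix}0&1\\1&0\end{pmatrix}\begin{pmatrix}z_r&z_s\\w_r&w_s\end{pmatrix}$. So every $\Delta_{i'j'l'}$ is an $F_0$-multiple of any fixed $\Delta=\Delta_{ijl}$ with $i,j,l$ distinct, and $L_0=F_0(\Delta)$ with $\Delta^2\in F_0$.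

**Step 6: conclusion.** *Type II:* $F\supseteq\mathbb C(D_e:e\in J)=F_0$, because distances within bodies lie in $K'$ and those of $P$ are $D_1,D_2,D_3$. So $[kL_0:F]\le2$. If there is a big body $B_0$, then $v\notin B_0$, so for distinct $i,j,l\in B_0$ we have $\Delta_{ijl}\in I_{B_0}\subset K'\subset F$, and $F=kL_0$. *Type I* (a big body exists): $D_{xc}=D_{ab}(z-\hat z_x)(w-\hat w_x)\in F$ for $x\in A'$, since $\hat z_x,\hat w_x\in I_{A'}\subset K'$; so $F\supseteq F_0$. Also $\Delta_{bca}=D_{ab}(w-z)\in F$ is nonzero. So $F=kL_0$. $\square$

## 11. Counting configurations by colorings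

We now bound $\ell=[I_V:K_{\mathcal H}]$ from below, by letting some squared distances tend to $0$: then for each such edge either the $z$-difference or the $w$-difference vanishes, and the choices produce different solutions.

**Setting.** Let $Z,W,z_e,w_e$ ($e\in E$, $E\ne\emptyset$) be as in Lemma 6, with $\dim Z+\dim W=|E|+1$ and $f$ dominant. For $d\in(\mathbb C^*)^E$, $f^{-1}(d)$ consists of free orbits of $\mathbb C^*$, acting by $(z,w)\mapsto(\lambda z,\lambda^{-1}w)$, and each orbit meets the slice $z_{e_0}=1$ exactly once. Let $\delta(f)$ be the number of orbits in a general fibre, that is, the degree of $f$ restricted to the irreducible, $|E|$-dimensional slice. Since $\{z_{e_0}\ne0\}\cong\mathbb C^*\times\text{slice}$, the function field of the slice is $\mathbb C(Z\times W)^{\mathbb C^*}$. So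
$$\delta(f)=[\mathbb C(Z\times W)^{\mathbb C^*}:\mathbb C(z_ew_e:e\in E)]. \tag{11}$$
For a sparse graph on $V$ with $2N-3$ edges and $Z=W=\mathbb C^V/\mathbb C\mathbf 1$, take $e_0=ab$. On the slice $z_b-z_a=1$ the generators $D_{ab},\hat z_i,\hat w_i$ of $I_V$ become $w_b-w_a$, $z_i-z_a$, $\frac{w_i-w_a}{w_b-w_a}$; they are independent and generate its function field. So $\mathbb C(Z\times W)^{\mathbb C^*}=I_V$ and $\delta(f)=[I_V:\mathbb C(D_e:e\in E)]$.

**Lemma 13.** Let $T\subsetneq E$. For a *coloring* $T=T_1\sqcup T_2$ let $Z^1=\{z\in Z:z_e=0,e\in T_1\}$, $W^2=\{w\in W:w_e=0,e\in T_2\}$, and $g:Z^1\times W^2\to\mathbb C^{E\setminus T}$, $g=(z_ew_e)_{e\in E\setminus T}$. Call $(T_1,T_2)$ *admissible* if $\dim Z^1=\dim Z-|T_1|$, $\dim W^2=\dim W-|T_2|$, $w_e\not\equiv0$ on $W^2$ for $e\in T_1$, $z_e\not\equiv0$ on $Z^1$ for $e\in T_2$, and $g$ is dominant. Then $\delta(f)\ge\sum\delta(g)$ over admissible $(T_1,T_2)$.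

*Proof.* Fix $e_0\in E\setminus T$ and $d'\in(\mathbb C^*)^{E\setminus T}$, general for all admissible colorings. For each of them $\dim Z^1+\dim W^2=|E\setminus T|+1$, and $g^{-1}(d')$ consists of $\delta(g)$ orbits at which $dg$ is onto. They avoid the $\mathbb C^*$-stable hypersurfaces $w_e=0$ ($e\in T_1$) and $z_e=0$ ($e\in T_2$) of $Z^1\times W^2$: these have dimension $|E\setminus T|$, and their nonempty fibres over $(\mathbb C^*)^{E\setminus T}$ are unions of free orbits, so have dimension $\ge1$; hence their images are not dense. The orbits lie in $f^{-1}(d',0_T)$. Different colorings give different orbits, since $T_1=\{e\in T:z_e=0\}$ on them.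

At such a point let $(\delta z,\delta w)$ be a kernel vector of $df$. For $e\in T_1$ the $e$-th component is $w_e\,z_e(\delta z)=0$ with $w_e\ne0$, so $z_e(\delta z)=0$; likewise $w_e(\delta w)=0$ for $e\in T_2$. So the vector lies in $Z^1\times W^2$, hence in $\ker dg$, which is one-dimensional, the orbit direction, and transversal to the slice $z_{e_0}=1$. So $f$ restricted to the slice is étale at these $\sum\delta(g)$ distinct points. By the inverse function theorem a general $d$ near $(d',0)$ has at least $\sum\delta(g)$ preimages in the slice. $\square$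

**Dominance in terms of defects.** For nonempty edge sets of a sparse graph put $\mathrm{def}(J)=2r(J)-|J|-1$. By Section 6, $\mathrm{def}(J)\ge0$, with equality iff $J$ is connected and tight; and $\mathrm{def}(J)\equiv|J|+1\pmod2$. If $T_1$ and $T_2$ are independent in the graphic matroid, the forms $z_e$, $e\in I$, have rank $r(I\cup T_1)-|T_1|$ on $Z^1$, and likewise on $W^2$. The hypothesis of Lemma 6 for $g$ is $r(I\cup T_1)+r(I\cup T_2)\ge|I|+|T|+1$. So $g$ is dominant if
$$\mathrm{def}(I\cup T_1)+\mathrm{def}(I\cup T_2)\ge|T|\quad\text{for all }\emptyset\ne I\subseteq E\setminus T. \tag{12}$$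

**Lemma 14.** If $\mathcal H$ has a big body, $\ell\ge6$. If all bodies are edges, $\ell\ge12$.

*Proof.* **Step 1: a big body exists; six colorings.** Let $H=\bigsqcup H_B$ as in Lemma 7, $E=E(H)$, $|E|=2N-3$. By Lemma 7(i), $\delta(f)=[I_V:\mathbb C(D_e:e\in E)]=\ell\cdot2^q$. Choose three distinct edges ($2$-bodies) $e_1,e_2,e_3$ of $\mathcal H$ (Section 4) and $T=\{e_1,e_2,e_3\}$. If $J\subset E$ misses some $e_i$ and meets at least two of the $H_B$, then $\mathrm{def}(J)\ge1$: otherwise $J$ is tight, and by Lemma 7(ii) the bodies met by $J$ form a tight subfamily with $\ge2$ members not containing the body $e_i$, against primitivity. Let $T_1=\{e_1,e_2\}$, $T_2=\{e_3\}$. For $\emptyset\ne I\subseteq E\setminus T$ we get $\mathrm{def}(I+e_1+e_2)\ge1$ and $\mathrm{def}(I+e_3)\ge1$, of different parity; so the sum is $\ge3$, which is (12). The $e_i$ are distinct and do not form a triangle, so $T_1,T_2$ are independent, $w_{e_1},w_{e_2}\not\equiv0$ on $\{w_{e_3}=0\}$, and $z_{e_3}\not\equiv0$ on $\{z_{e_1}=z_{e_2}=0\}$. So the coloring is admissible. By symmetry all six colorings with $\{|T_1|,|T_2|\}=\{1,2\}$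 are admissible.

**Step 2: each of them has $\delta(g)\ge2^q$.** Consider
$$\mathcal A=\bigotimes_{B\text{ big}}\mathbb C[(z_i-z_j)(w_k-w_l)]_{i,j,k,l\in B}\ \otimes\ \mathbb C[D_e:e\notin T\text{ a }2\text{-body}]$$
(tensor products over $\mathbb C$). It is a finitely generated domain of transcendence degree $(2N-3)-3=|E\setminus T|$. Restriction of functions maps it to $\mathbb C[Z^1\times W^2]^{\mathbb C^*}$, and the image contains the components $z_ew_e$, $e\in E\setminus T$, of $g$, which are algebraically independent. So this map is injective, and $\mathrm{Frac}\,\mathcal A$ is an intermediate field of $\mathbb C(Z^1\times W^2)^{\mathbb C^*}/\mathbb C(z_ew_e:e\in E\setminus T)$. It is generated by the $|E\setminus T|$ elements $D_{ab},\hat z_x,\hat w_x$ of the big bodies and $D_e$ of the $2$-bodies not in $T$, which are therefore independent; so by (4) it has degree $2^q$ over $\mathbb C(D_e:e\in E\setminus T)$. By (11) for $g$, $\delta(g)\ge2^q$. Lemma 13 gives $\ell\,2^q\ge6\cdot2^q$.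

**Step 3: all bodies are edges; the same six colorings.** Now $\mathcal H$ is a graph without triangles, $N\ge6$, with minimum degree $\ge3$, and $\mathrm{def}(J)\ge1$ for every proper $J\subset E=E(\mathcal H)$ with $|J|\ge2$, since otherwise $J$ would be tight. Here $K_{\mathcal H}=\mathbb C(D_e:e\in E)$ and $\ell=\delta(f)$. Let $v$ have degree $3$ (Lemma 8(ii)), with neighbors $a,b,c$, and $T=\{va,vb,vc\}$. As in Step 1, all six colorings of types $(2,1)$, $(1,2)$ are admissible.

**Step 4: each of them has $\delta(g)\ge2$.** By symmetry let $T_1=\{va,vb\}$, $T_2=\{vc\}$. There is an edge $e_4$ of $\mathcal H-v$ lying on no path $a\,x\,b$ of length $2$ in $\mathcal H-v$: otherwise every edge of $\mathcal H-v$ is incident with $a$ or $b$, and a vertex $x\notin\{v,a,b,c\}$, which exists as $N\ge6$, would have degree $\le2$. Apply Lemma 13 to $g$ in place of $f$, with $T'=\{e_4\}$. We show that both colorings are admissible. We have $z_{e_4}\not\equiv0$ on $Z^1$, since $e_4$ does not contain $v$ and $e_4\ne ab$ ($a,b$ are not adjacent, as there is no triangle); and $w_{e_4}\not\equiv0$ on $W^2$,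 since $e_4\ne vc$. The sets $\{va,vb,e_4\}$ and $\{vc,e_4\}$ are independent in the graphic matroid. For dominance it suffices, as in (12), that for $\emptyset\ne I\subseteq E(\mathcal H-v)\setminus e_4$
$$\mathrm{def}(I+va+vb+e_4)+\mathrm{def}(I+vc)\ge4,\qquad\mathrm{def}(I+va+vb)+\mathrm{def}(I+vc+e_4)\ge4. \tag{13}$$
For $\emptyset\ne J\subseteq E(\mathcal H-v)$ we have $\mathrm{def}(J+vc)=\mathrm{def}(J)+1$, and $\mathrm{def}(J+va+vb)$ is $\mathrm{def}(J)$ or $\mathrm{def}(J)+2$, according as $J$ connects $a$ and $b$ or not. If $|I|\ge2$, then $\mathrm{def}(I),\mathrm{def}(I+e_4)\ge1$ have different parity, so their sum is $\ge3$ and both inequalities in (13) hold. If $I=\{f\}$, then $\mathrm{def}(f)=0$ and $\mathrm{def}(f+e_4)=1$. By the choice of $e_4$ and since $a,b$ are not adjacent, $\{f,e_4\}$ does not connect $a,b$; so the first sum is $(1+2)+(0+1)=4$. And $f$ does not join $a,b$, so the second is $(0+2)+(1+1)=4$. Each of the two colorings contributes at least $1$, so $\delta(g)\ge2$, and $\ell\ge6\cdot2=12$. $\square$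

## 12. The group of a primitive family

*Proof of Theorem 4.* **Step 1: the tower.** By Section 7 and the definition of $\varphi$, $K_{\mathcal H}=K'(u,\varphi)$. Moreover $I_V=L_0(u)$ with $u$ independent over $L_0$. In type I this is (2) with $u=(\hat z_v,\hat w_v)$. In type II, in the frame $a,b$,
$$D_1-u_1=D_{ab}(\hat z_v+\hat w_v),\qquad D_2-u_2=D_{ab}(\hat z_v\hat w_c+\hat w_v\hat z_c),$$
an invertible affine change over $L_0$, as $\hat z_c\ne\hat w_c$. By Lemma 11, $L_0(u)/K'$ is regular, so (R2) gives $[kL_0(u):k(u,\varphi)]=[L_0(u):K'(u,\varphi)]=\ell$. With $n=[F(u):k(u,\varphi)]$,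
$$\ell=[kL_0(u):F(u)]\cdot n=[kL_0:F]\cdot n. \tag{14}$$

**Step 2: $n\ge6$.** If there is a big body, Lemmas 12 and 14 give $n=\ell\ge6$. If all bodies are edges, $n\ge\ell/2\ge6$.

**Step 3: the group.** Apply Lemma 10(b) with $\Lambda=F$; we checked that $\operatorname{trdeg}_kF=1$ and, in type II, that $D_i\notin k$ and $\det g\ne0$. So $\mathcal G(F(u)/k(u,\varphi))=S_n$. By (G1) it is a quotient of $\mathcal G(kL_0(u)/k(u,\varphi))$, which by (G2) is a subquotient of $\mathcal G(I_V/K_{\mathcal H})$. As $S_n$ is not solvable for $n\ge6$, $I_V/K_{\mathcal H}$ is not solvable. $\square$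

Together with Section 5 this proves Theorem 1.

We can now settle the sextic of Section 1. In the frame $1,2$ put $\rho=\hat z_5-\hat z_4$, so that $\hat w_5-\hat w_4=(D_{45}/D_{12})\rho^{-1}$, and divide all squared distances by $D_{12}$. Then (1) is an equation of degree $6$ for $\rho$ with coefficients in $K_{\mathcal H}$, where $\mathcal H$ is the prism family. Here $\Delta\ne0$, as $\hat z_6$ occurs in $\alpha_3$ only and $\beta_2\ne0$, so $\hat z_4,\hat w_4\in K_{\mathcal H}(\rho)$ and $I_V=K_{\mathcal H}(\rho)$. Hence $\ell\le6$, so $\ell=n=6$ by Lemma 14 and (14), and $\mathcal G(I_V/K_{\mathcal H})\subseteq S_6$ has $S_6$ as a subquotient. The sextic has group $S_6$ over $K_{\mathcal H}$.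

## 13. Triangle-decomposable graphs and the proof of Theorem 2

*Proof of Theorem 2.* (2)$\Rightarrow$(1) is trivial.

(1)$\Rightarrow$(3), with the final assertion. For $N_G\le3$, $G$ is an edge or a triangle, and (3) holds. Let $N_G\ge4$ and suppose $G$ is not triangle-decomposable. Then every maximal merging process stops with $|\mathcal C|\ge2$, and Section 5 constructs $\mathcal H$. Apply Proposition 5 with $\Sigma$ the field generated over $\mathbb Q(d)$ by all conjugates of the coordinates of a solution; its group is the Galois group of $G$. By Theorem 4 this group has a subquotient $S_n$ with $n\ge6$. So it is not solvable, and $G$ is not RS.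

(3)$\Rightarrow$(2). Let $I_B^{\mathbb Q}$ be the analogue of $I_B$ over $\mathbb Q$. We show by induction over the merging process that for each cluster $C$ the field $I^{\mathbb Q}_{V(C)}$ is an iterated quadratic extension of $\mathbb Q(D_e:e\in C)$, possibly with trivial steps. For an edge the two fields are equal. Let $C=C_1\cup C_2\cup C_3$ with $C_1\cap C_2=\{a\}$, $C_1\cap C_3=\{b\}$, $C_2\cap C_3=\{c\}$. In the frame $a,b$, the elements $\hat z_c,\hat w_c$ are the roots of
$$T^2-\Bigl(1+\frac{D_{ac}-D_{bc}}{D_{ab}}\Bigr)T+\frac{D_{ac}}{D_{ab}},$$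
whose coefficients lie in the compositum of the $I^{\mathbb Q}_{V(C_i)}$. For $i\in V(C_1)$, $\hat z_i,\hat w_i\in I^{\mathbb Q}_{V(C_1)}$. For $i\in V(C_2)$, $\hat z_i=\frac{z_i-z_a}{z_c-z_a}\hat z_c$. For $i\in V(C_3)$, $\hat z_i=1+\frac{z_i-z_b}{z_c-z_b}(\hat z_c-1)$. Likewise for $\hat w_i$. So $I^{\mathbb Q}_{V(C)}$ is the compositum with $\hat z_c$ adjoined, at most one more quadratic step. By induction each $I^{\mathbb Q}_{V(C_i)}$ is an iterated quadratic extension of $\mathbb Q(D_e:e\in C_i)$, so the compositum is one of $\mathbb Q(D_e:e\in C)$, and so is $I^{\mathbb Q}_{V(C)}$.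

For a solution of the normalized system, evaluation embeds $I^{\mathbb Q}_{V(G)}$ over $\mathbb Q(D_e)\cong\mathbb Q(d)$: the injectivity argument in Step 1 of Proposition 5, with coefficients in $\mathbb Q$ instead of $\mathbb Q(\mathrm i)$, uses only $|E(G)|=2N_G-3$ and the independence of the $d_e$. With the frame $1,2$ we have $z_2=w_2=x_2=\pm\sqrt{d_{12}}$, $z_i=x_2\hat z_i$, $w_i=x_2\hat w_i$. So all coordinates $x_i=\frac{z_i+w_i}2$, $y_i=\frac{z_i-w_i}{2\mathrm i}$ lie in an iterated quadratic extension of $\mathbb Q(d)$, after adjoining $\sqrt{d_{12}}$ and $\mathrm i$. $\square$
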